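# Jumps of the Christoffel–Darboux kernel: a conjecture on $p_n^2/K_n$ and its failure

## 1. At a point of positive mass, $p_n^2/K_n\to 0$

Throughout, $\mu$ is a positive finite Borel measure on $\mathbb R$ with compact support that is not supported on a finite set of points. Gram–Schmidt applied to $1,x,x^2,\dots$ in $L^2(\mathbb R,d\mu)$ gives the orthonormal polynomials (OPRL) $p_n(x)=p_n(x;d\mu)$. They have degree $n$, positive leading coefficients, and $\int p_np_m\,d\mu=\delta_{nm}$. The Christoffel–Darboux kernel is
$$K_n(x,y)=\sum_{j=0}^n p_j(x)p_j(y),\qquad K_n(x)=K_n(x,x).$$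
Expanding a polynomial in the $p_j$ gives the reproducing property $\int K_n(x,y)P(y)\,d\mu(y)=P(x)$ for $\deg P\le n$. With $P=K_n(x,\cdot)$ it reads $\int K_n(x,y)^2d\mu(y)=K_n(x)$, so $K_n(x_0,y)^2\,d\mu(y)/K_n(x_0)$ is a probability measure. For $x_0\in\mathbb R$ we study the two conditions
$$\lim_{n\to\infty}\frac{|p_n(x_0)|^2}{K_n(x_0,x_0)}=0,\tag{10.4}$$
$$\frac{|K_n(x_0,y)|^2}{K_n(x_0,x_0)}\,d\mu(y)\longrightarrow\delta_{x_0}\quad\text{weakly as }n\to\infty.\tag{10.3}$$

The easy case is a point that carries mass.

**Proposition 1.** If $\mu(\{x_0\})>0$, then (10.4) holds at $x_0$.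

**Proof.** For every polynomial $P$ we have $P(x_0)^2\mu(\{x_0\})\le\int P^2d\mu$. Take $P=K_n(x_0,\cdot)$: then $K_n(x_0)^2\mu(\{x_0\})\le K_n(x_0)$, that is, $K_n(x_0)\le 1/\mu(\{x_0\})$. So $\sum_jp_j(x_0)^2$ converges and its terms tend to $0$, while $K_n(x_0)\ge p_0^2>0$. $\square$

In particular (10.4) holds $\mu$-almost everywhere whenever $\mu$ is a countable sum of point masses. The survey of Barry Simon, "The Christoffel-Darboux Kernel", arXiv:0806.1528 (2008), states the following.

**Conjecture.** For general OPRL of compact support and a.e. $x$ with respect to $\mu$, (10.4) and so (10.3) holds.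

What changes at a point without mass? The sum no longer converges. To see this we use the extremal property, valid for every positive measure of infinite support:
$$\frac1{K_n(x_0)}=\min\Bigl\{\int P^2d\mu:\ \deg P\le n,\ P(x_0)=1\Bigr\}.\tag{1}$$
Indeed, if $P=\sum_{j\le n}c_jp_j$ and $P(x_0)=1$, Cauchy–Schwarz gives $1\le\bigl(\sum c_j^2\bigr)K_n(x_0)=K_n(x_0)\int P^2d\mu$, with equality for $c_j=p_j(x_0)/K_n(x_0)$. Now let $\mu(\{x_0\})=0$ and choose $D>0$ with $|y-x_0|\le D$ on $\operatorname{supp}\mu$. The polynomials $\bigl(1-(y-x_0)^2/D^2\bigr)^k$ equal $1$ at $x_0$, lie in $[0,1]$ on the support, and tend to $0$ at each $y\neq x_0$ of the support. By dominated convergence their $L^2$ norms tend to $0$, so (1) gives $K_{2k}(x_0)\to\infty$.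

So the question for measures without atoms is about divergent series: can single terms $p_n(x)^2$ be comparable with the whole sum $K_n(x)$ up to that point, for infinitely many $n$, at almost every $x$? In the model case they are not. Take $x=2\cos\varphi$ with $0<\varphi<\pi$ and $p_n(x)=\sin((n+1)\varphi)/\sin\varphi$; these are the polynomials with $p_{n+1}=xp_n-p_{n-1}$, $p_0=1$, $p_{-1}=0$. Then
$$K_n(x)=\frac1{2\sin^2\varphi}\Bigl(n+1-\sum_{j=1}^{n+1}\cos2j\varphi\Bigr),\qquad \Bigl|\sum_{j=1}^{n+1}\cos 2j\varphi\Bigr|=\Bigl|\frac{\sin((n+1)\varphi)\cos((n+2)\varphi)}{\sin\varphi}\Bigr|\le\frac1{|\sin\varphi|},$$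
while $p_n(x)^2\le1/\sin^2\varphi$, so $p_n(x)^2/K_n(x)=O(1/n)$.

**Notation.** For $n\ge1$ put
$$r_n(x)=r_n(x;\mu)=\frac{p_n(x)^2}{K_n(x)}=1-\frac{K_{n-1}(x)}{K_n(x)}.\tag{2}$$
Condition (10.4) says $r_n(x_0)\to0$. Passing from $\mu$ to $c\mu$ divides all $p_n^2$ and $K_n$ by $c$; it changes neither $r_n$ nor the measures in (10.3). So measures are taken to be probability measures unless stated otherwise. Then $p_0=1$, $K_n\ge1$, $0\le r_n<1$ for $n\ge1$, and
$$K_N(x)=\prod_{n=1}^N\frac1{1-r_n(x)}.\tag{3}$$
The size of $r_n$ is thus the size of the relative jump of $K_n$ at step $n$: for instance $r_n=\frac12$ means that $K_n$ is twice $K_{n-1}$.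

## 2. The second moment of the kernel measures

This section relates the two conditions. The three-term recurrence is $xp_n=a_{n+1}p_{n+1}+b_np_n+a_np_{n-1}$ with $a_n>0$ (and $p_{-1}=0$). Since $a_n=\int xp_np_{n-1}d\mu$, we have $a_n\le\sup_{\operatorname{supp}\mu}|x|$. Put $W_j=a_{j+1}\bigl(p_{j+1}(y)p_j(x)-p_j(y)p_{j+1}(x)\bigr)$ and $W_{-1}=0$. The recurrence, used once at $y$ and once at $x$, gives $(y-x)p_j(x)p_j(y)=W_j-W_{j-1}$. Summing over $j\le n$ yields the Christoffel–Darboux formula
$$(y-x)K_n(x,y)=a_{n+1}\bigl(p_{n+1}(y)p_n(x)-p_n(y)p_{n+1}(x)\bigr).\tag{4}$$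
Square, integrate in $y$, use orthonormality, divide by $K_n(x)$, and note that $p_{n+1}^2/K_n=r_{n+1}/(1-r_{n+1})$ by (2). For $n\ge1$ the result is
$$\int(y-x)^2\frac{K_n(x,y)^2}{K_n(x)}\,d\mu(y)=a_{n+1}^2\,\frac{p_n(x)^2+p_{n+1}(x)^2}{K_n(x)}=a_{n+1}^2\Bigl(r_n(x)+\frac{r_{n+1}(x)}{1-r_{n+1}(x)}\Bigr).\tag{5}$$

If $r_n(x)\to0$, the right side tends to $0$ because the $a_n$ are bounded. Probability measures whose second moments about $x$ tend to $0$ converge weakly to $\delta_x$ by Chebyshev's inequality. So (10.4) at $x$ implies (10.3) at $x$. The same argument works along a subsequence of $n$ if both $r_n\to0$ and $r_{n+1}\to0$ along it.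

The converse direction is visible in (5) too. If (10.3) holds at $x$, the left side of (5) tends to $0$, since $(y-x)^2$ is continuous and bounded on the compact support. This forces $r_n(x)\to0$ provided $a_{n+1}$ stays away from $0$. If $a_{n+1}$ may be small, (5) says nothing; we shall meet this difficulty in Section 6.

## 3. What is true

**Theorem 1.** There is a compactly supported probability measure $\mu$, not finitely supported, such that (10.3) and (10.4) both fail at every $x_0\in\mathbb R$. Moreover $\limsup_nr_n(x;\mu)\ge\frac14$ for every $x\in\operatorname{supp}\mu$, and $\limsup_nr_n(x;\mu)=1$ for $\mu$-a.e. $x$.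

**Theorem 2.** There is a bounded real sequence $(b_n)_{n\ge0}$ such that the spectral measure $\mu$ of the Jacobi matrix with $a_n\equiv1$ and diagonal $(b_n)$ satisfies $\limsup_nr_n(x)\ge\frac13$ for $\mu$-a.e. $x$. For this $\mu$ both (10.4) and (10.3) fail $\mu$-a.e.

**Theorem 3.** (a) For every $\mu$ as in Section 1, $\mu$-a.e. $x$, and every $\theta\in(0,1)$,
$$\#\{1\le n\le N:r_n(x)\ge\theta\}\le\frac{(1+o(1))\log N}{\log\frac1{1-\theta}}\qquad(N\to\infty).$$
Given any $\varphi(N)\to\infty$, for $\mu$-a.e. $x$ there is $S_x\subset\{0,1,2,\dots\}$ with $\#(S_x\cap[0,N])\le\varphi(N)\log N$ for all large $N$, such that the limits in (10.4) and (10.3) hold at $x$ along $n\notin S_x$.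

(b) There is $\nu$ of compact support such that for every $x\in\operatorname{supp}\nu$ and every $\theta\in(0,\frac12)$: $\#\{1\le n\le N:r_n(x;\nu)\ge\theta\}\ge\log_2N-O_\theta(1)$.

So the conjecture is false, by Theorem 1, and by Theorem 2 even with $a_n\equiv1$; and the order $\log N$ in Theorem 3(a) is optimal. Whether (10.4) can fail on a set of positive measure for the absolutely continuous part of $\mu$ is not decided here; the conjecture as stated does not require this.

## 4. Averaging over $x$ allows only logarithmically many jumps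

A sensible first attempt is to prove the conjecture from the one global fact available for all $\mu$, namely $\int K_N\,d\mu=N+1$. We carry it out; it proves Theorem 3(a).

**Step 1: almost everywhere, $K_N$ grows almost at most linearly.** By Markov's inequality
$$\mu(\{K_{2^k}>2^kk^2\})\le\frac{2^k+1}{2^kk^2}\le\frac2{k^2},$$
which is summable. By Borel–Cantelli, for $\mu$-a.e. $x$ we have $K_{2^k}(x)\le2^kk^2$ for all large $k$. If $2^{k-1}\le N\le2^k$, then $2^k\le2N$ and $k\le\log_2N+1$, and $K_N\le K_{2^k}$ by monotonicity; so for all large $N$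
$$K_N(x)\le2N(\log_2N+1)^2.\tag{6}$$

**Step 2: count the jumps.** Fix $x$ with (6). All factors in (3) are at least $1$, and those with $r_n(x)\ge\theta$ are at least $1/(1-\theta)$. Therefore
$$\#\{1\le n\le N:r_n(x)\ge\theta\}\cdot\log\tfrac1{1-\theta}\le\log K_N(x)\le\log N+O(\log\log N).$$
This is the first claim of (a). The set of good $x$ does not depend on $\theta$.

**Step 3: collect the bad indices for all $\theta$ into one sparse set.** Keep $x$ fixed. For $j\ge2$ let $Z_j=\{n\ge1:r_n(x)\ge1/j\}$. Then $Z_j\subset Z_{j+1}$, and by Step 2 there are constants $C_j\ge2$ with $\#(Z_j\cap[0,N])\le C_j\log N$ for large $N$. Choose $2\le N_2<N_3<\cdots$ such that for all $N\ge N_j$ both this bound and $\varphi(N)\ge3C_j$ hold. Put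
$$S=\bigcup_{j\ge2}\bigl(Z_j\cap[N_j,N_{j+1})\bigr),\qquad S_x=S\cup(S-1).$$
Let $N_j\le N<N_{j+1}$. Since the $Z_i$ increase, $S\cap[0,N]\subset Z_j\cap[0,N]$, so $\#(S\cap[0,N])\le C_j\log N$. Moreover $\#((S-1)\cap[0,N])\le\#(S\cap[0,N])+1$. Hence
$$\#(S_x\cap[0,N])\le2C_j\log N+1\le3C_j\log N\le\varphi(N)\log N,$$
where the middle inequality uses $C_j\log N\ge2\log2>1$.

**Step 4: the limits hold off $S_x$.** Let $n\notin S_x$ and $n\ge N_j$. Then neither $n$ nor $n+1$ is in $S$. Each of them lies in some $[N_i,N_{i+1})$ with $i\ge j$ and is not in $Z_i$, so $r_n<1/j$ and $r_{n+1}<1/j$. Thus $r_n\to0$ and $r_{n+1}\to0$ along $n\notin S_x$. The first limit is (10.4) along $n\notin S_x$, and by (5), as noted in Section 2, both together give (10.3) along $n\notin S_x$. This proves Theorem 3(a). $\square$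

The attempt stops exactly at (6). A bound $K_N\lesssim N$ up to logarithms permits $K_N$ to double about $\log_2N$ times. To exclude this one would need to know that $K_n$ grows smoothly, and the integral of $K_n$ carries no such information at a fixed $x$. So we try to realize this behavior: can $K_n(x)$ grow like a staircase, flat most of the time and doubling about once between $n=2^s$ and $n=2^{s+1}$, at every $x$ of the support?

## 5. Splitting atoms one at a time

Finite measures show how to make $K_n$ jump. If $\sigma$ is a probability measure with exactly $M$ atoms and nothing else, Gram–Schmidt still defines $p_0,\dots,p_{M-1}$.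

**Fact (F).** If $\sigma$ consists of exactly $M$ atoms, then $K_{M-1}(x;\sigma)=1/\sigma(\{x\})$ at each atom $x$.

**Proof.** $L^2(\sigma)$ has dimension $M$, so $p_0,\dots,p_{M-1}$ is an orthonormal basis of it. The function $1_{\{x\}}$ has squared norm $\sigma(\{x\})$ and coefficients $\sigma(\{x\})p_j(x)$, so Parseval gives $\sigma(\{x\})=\sigma(\{x\})^2K_{M-1}(x)$. $\square$

**Fact (C).** If probability measures $\sigma_k$ on a fixed compact set converge weakly to $\sigma_0$, and $\sigma_0$ has at least $M$ support points, then $p_j(\cdot;\sigma_k)\to p_j(\cdot;\sigma_0)$ locally uniformly for $j\le M-1$.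

**Proof.** All moments converge. The coefficients of $p_j$ are given by the determinantal formula: they are polynomials in the moments divided by the square root of the product of the Hankel determinants of sizes $j$ and $j+1$ (the one of size $0$ being $1$). The Hankel determinants of $\sigma_0$ of sizes $1,\dots,M$ are positive, because a nonzero polynomial of degree at most $M-1$ cannot vanish at $M$ support points. So the coefficients converge. $\square$

Here is the smallest example. Let $\sigma=\frac12\delta_0+\frac12\delta_\varepsilon$. Then $p_0=1$, $p_1(x)=(x-\frac\varepsilon2)/\frac\varepsilon2$, and $K_0=1$, $K_1=2$ at both atoms: $r_1=\frac12$, however small $\varepsilon$ is. Next, give mass $\frac12$ to the point $0$ and $\frac14$ to each of $1$ and $1+\varepsilon$. By (F), $K_2$ is $2,4,4$ at the three atoms. As $\varepsilon\downarrow0$ the measure tends to $\frac12\delta_0+\frac12\delta_1$, so by (C) and (F) $K_1$ tends to $2$ at all three. Hence $r_2\to0,\frac12,\frac12$. Splitting an atom into two close atoms makes $K$ jump on the new atoms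 and leaves it almost unchanged at all others, and the size of the jump is prescribed by the masses. We now do this infinitely often.

**Definition.** A *schedule* is the following data. Start with one cell of mass $1$. At step $N=1,2,\dots$ there are $N$ cells; one of them, of mass $m$, is split into two cells of masses $m',m''>0$ with $m'+m''=m$. For each of the $N+1$ cells after step $N$ set
$$\theta=1-\frac{\text{mass of the cell}}{\text{mass of its parent}},$$
where an unsplit cell is its own parent, so that $\theta=0$ for it.

For example, if step $1$ splits $1$ into $\frac12+\frac12$, both cells get $\theta=\frac12$. If step $2$ splits one of these into $\frac16+\frac13$, the three cells after step $2$ get $\theta=\frac23$, $\frac13$ and $0$.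

**Proposition A.** Given a schedule, numbers $\eta_N>0$ and a compact interval $I^{(1)}$ of positive length, there are a probability measure $\nu$ and, for each $N$, disjoint closed intervals $I_i^{(N)}\subset I^{(1)}$ ($1\le i\le N$) of positive length, one for each cell present before step $N$, nested according to parenthood, such that $\nu(I_i^{(N)})$ is the mass $m_i^{(N)}$ of the cell, $\max_i|I_i^{(N)}|\to0$, $\operatorname{supp}\nu=\bigcap_N\bigcup_iI_i^{(N)}$, and
$$|r_N(x;\nu)-\theta|<\eta_N\qquad\text{for all }x\in I_i^{(N+1)},\tag{7}$$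
where $\theta$ belongs to the cell $i$ after step $N$.

**Proof.** The idea is that $r_N$ is controlled, uniformly, for all measures with prescribed masses on sufficiently short intervals; later splittings then cannot spoil it. Let $\mathcal M_N$ be the set of probability measures $\sigma$ on $\mathbb R$ with $\sigma(I_i^{(N)})=m_i^{(N)}$ for all $i$. Since the masses add up to $1$, such $\sigma$ is carried by $\bigcup_iI_i^{(N)}$.

**Step 1: split one atom.** Suppose the $I_i^{(N)}$ are constructed, with midpoints $x_i$, and put $\nu^{(N)}=\sum_im_i^{(N)}\delta_{x_i}$. Let cell $i_0$ of mass $m$ be split at step $N$. For small $\varepsilon>0$ put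
$$\nu_\varepsilon=m'\delta_{x_{i_0}}+m''\delta_{x_{i_0}+\varepsilon}+\sum_{i\ne i_0}m_i^{(N)}\delta_{x_i},$$
which has $N+1$ atoms. As $\varepsilon\downarrow0$, $\nu_\varepsilon\to\nu^{(N)}$ weakly. By (C) with $M=N$ and (F) for $\nu^{(N)}$, $K_{N-1}(y;\nu_\varepsilon)$ tends to $1/m$ for $y\in\{x_{i_0},x_{i_0}+\varepsilon\}$ and to $1/m_i^{(N)}$ for $y=x_i$, $i\ne i_0$. By (F) for $\nu_\varepsilon$, $K_N(y;\nu_\varepsilon)=1/\nu_\varepsilon(\{y\})$ exactly. So $r_N(y;\nu_\varepsilon)=1-K_{N-1}/K_N$ tends to one minus the ratio of the mass of the cell to the mass of its parent, that is, to $\theta$. Fix $\varepsilon$ with $x_{i_0}+\varepsilon\in\operatorname{int}I_{i_0}^{(N)}$ and all these errors less than $\eta_N/2$.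

**Step 2: fatten the atoms.** Let $I_i^{(N+1)}$ be the closed intervals of radius $\delta\le2^{-N}$ about the $N+1$ atoms of $\nu_\varepsilon$. For small $\delta$ they are disjoint and lie inside their parents, because the atoms are interior points of the parents. We claim that for small $\delta$ every $\sigma\in\mathcal M_{N+1}$ satisfies $|r_N(x;\sigma)-\theta|<\eta_N$ on each $I_i^{(N+1)}$. Note that $\sigma$ has at least $N+1$ support points, so $p_N(\cdot;\sigma)$ exists. If the claim fails, there are $\delta_k\to0$, corresponding $\sigma_k$, and points $x_k$ in the interval of one fixed cell at which the estimate is violated. Then $\sigma_k\to\nu_\varepsilon$ weakly and $x_k$ converges to the corresponding atom. By (C) with $M=N+1$, and since $K_N\ge1$, $r_N(x_k;\sigma_k)$ converges to the value of $r_N(\cdot;\nu_\varepsilon)$ at that atom, which is within $\eta_N/2$ of $\theta$. This is a contradiction. Fix such a $\delta$. The midpoints of the new intervals are the atoms of $\nu_\varepsilon$, so $\nu^{(N+1)}=\nu_\varepsilon$, and the construction continues.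

**Step 3: pass to the limit.** If $\sigma\in\mathcal M_{N+1}$, nesting gives $\sigma(I_i^{(N)})\ge m_i^{(N)}$ for each $i$; summing over $i$ gives equality. So $\mathcal M_{N+1}\subset\mathcal M_N$. Let $\nu$ be a weak limit point of $(\nu^{(N)})$; it exists since all these measures live on $I^{(1)}$. For $N'\ge N$ we have $\nu^{(N')}(I_i^{(N)})=m_i^{(N)}$, and $I_i^{(N)}$ is closed, so $\nu(I_i^{(N)})\ge m_i^{(N)}$ by the portmanteau theorem (for weakly convergent probability measures $\sigma_k\to\sigma$ and closed $F$, $\limsup\sigma_k(F)\le\sigma(F)$). Summing over $i$ gives equality. So $\nu\in\bigcap_N\mathcal M_N$, and (7) holds by Step 2.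

**Step 4: identify the support.** The closed set $\bigcup_iI_i^{(N)}$ has full measure for every $N$, so it contains $\operatorname{supp}\nu$. Conversely, a point of $\bigcap_N\bigcup_iI_i^{(N)}$ lies in intervals of positive $\nu$-mass and vanishing length, hence in $\operatorname{supp}\nu$. $\square$

In particular $\nu$ is not finitely supported: for each $N$ there are $N$ disjoint intervals of positive mass.

## 6. Repeated halving: Theorem 3(b)

Take the schedule which in round $s=0,1,2,\dots$, consisting of the steps $N=2^s,\dots,2^{s+1}-1$, halves each of the $2^s$ cells of mass $2^{-s}$. Let $\eta_N\to0$, and let $\nu$ be given by Proposition A.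

**Proof of Theorem 3(b).** Every $x\in\operatorname{supp}\nu$ has, for each $s$, exactly one $n\in[2^s,2^{s+1})$ at which its cell is halved, and there $|r_n(x;\nu)-\frac12|<\eta_n$. The rounds completed by step $N$ are those with $2^{s+1}-1\le N$; there are $\lfloor\log_2(N+1)\rfloor$ of them. So up to $N$ there are at least $\lfloor\log_2(N+1)\rfloor$ indices with $r_n>\frac12-\eta_n$. Given $\theta<\frac12$, only finitely many $n$ have $\eta_n>\frac12-\theta$, and this set of $n$ does not depend on $x$. So all but $O_\theta(1)$ of these indices have $r_n\ge\theta$. $\square$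

In particular $\limsup_nr_n(x;\nu)\ge\frac12$ at every $x\in\operatorname{supp}\nu$. So (10.4) fails on the whole support, and the conjecture is already refuted. But Theorem 1 claims that (10.3) fails as well, and for this the measure $\nu$ is not good enough.

**Remark.** The construction can be run so that (10.3) holds at every point of $\operatorname{supp}\nu$. Let $\gamma_j$ be the leading coefficient of $p_j$, so that $a_N=\gamma_{N-1}/\gamma_N$. In Step 1 of the proof of Proposition A, $1/\gamma_N(\nu_\varepsilon)$ is the least $L^2(\nu_\varepsilon)$ norm of a monic polynomial of degree $N$. It is at most the norm of $\prod_i(x-x_i)$, which vanishes at all atoms except $x_{i_0}+\varepsilon$ and so has norm tending to $0$ as $\varepsilon\downarrow0$. By (C), $\gamma_{N-1}(\nu_\varepsilon)\to\gamma_{N-1}(\nu^{(N)})$. So $a_N(\nu_\varepsilon)\to0$, and we may choose $\varepsilon$ with $a_N(\nu_\varepsilon)<1/N$. By (C) with $M=N+1$, as in Step 2, for small $\delta$ all $\sigma\in\mathcal M_{N+1}$ have $a_N(\sigma)<2/N$; hence $a_N(\nu)<2/N$. For the halving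 schedule with all $\eta_N\le\frac14$ we have $r_n\le\frac34$ on $\operatorname{supp}\nu$. So the right side of (5) is at most $\frac4{(n+1)^2}(1+3)\to0$, and (10.3) holds at every point of the support, although (10.4) fails there.

So (10.3) needs an argument other than the second moment.

## 7. Unequal splitting and a reflection: Theorem 1

Two things are added to halving. To get $\limsup r_n=1$ almost everywhere we use unequal splittings: a cell that receives the fraction $1/i$ of its parent gets $\theta=1-1/i$. Few points lie in the small part of any single such splitting, but one can arrange that most points are in the small part at some step. To destroy (10.3) we reflect the measure: for an even measure, $p_n^2$ is even, so half of the mass of $p_n^2d\mu$ lies on the far side of $0$ from $x_0$.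

**Step 1: the schedule.** In round $s=0,1,2,\dots$ put $k=k_s=(s+2)^4$ and split every cell present at the start of the round (mass $m$) into $k$ cells of mass $m/k$ as follows. For $j=1,\dots,k-1$ split the remaining cell, of mass $\frac{(k-j+1)m}k$, into child $j$ of mass $\frac mk$ and the new remainder of mass $\frac{(k-j)m}k$. The last remainder is child $k$. When child $j\le k-1$ is created, its $\theta$ is $1-\frac1{k-j+1}\ge\frac12$. At the splitting $j=k-1$, a cell of mass $\frac{2m}k$ is halved, so child $k$ has $\theta=\frac12$ there. Apply Proposition A with $I^{(1)}=[1,2]$ and $\eta_N\to0$ to get $\nu$.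

**Step 2: large $r_n$ for $\nu$.** For every $x\in\operatorname{supp}\nu$, each round contains an $n$ with $r_n(x;\nu)>\frac12-\eta_n$. Hence
$$\limsup_nr_n(x;\nu)\ge\tfrac12\qquad\text{for every }x\in\operatorname{supp}\nu.$$
In round $s$, the quantity $k_s-j+1$ runs through $1,\dots,k_s$, so fewer than $\sqrt{k_s}$ of the $k_s$ children of each cell have $k_s-j+1<\sqrt{k_s}$; child $k_s$ is among these. The set of $x$ in such children has $\nu$-measure less than $k_s^{-1/2}=(s+2)^{-2}$, which is summable. By Borel–Cantelli, $\nu$-a.e. $x$ lies, in all late rounds, in a child with $k_s-j+1\ge\sqrt{k_s}$; at its creation $\theta\ge1-k_s^{-1/2}$, so there is an $n$ in the round with $r_n(x;\nu)>1-k_s^{-1/2}-\eta_n$. Therefore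
$$\limsup_nr_n(x;\nu)=1\qquad\text{for }\nu\text{-a.e. }x.$$

**Step 3: the reflected measure and its polynomials.** Define $\mu$ by
$$\int f\,d\mu=\frac12\int\bigl[f(\sqrt t)+f(-\sqrt t)\bigr]d\nu(t).$$
It is an even probability measure, the image of $\mu$ under $x\mapsto x^2$ is $\nu$, and $\operatorname{supp}\mu=\{x:x^2\in\operatorname{supp}\nu\}$; this set is infinite and contained in $\{1\le|x|\le\sqrt2\}$. Let $d\tau=t\,d\nu$ (not normalized) and $q_n=p_n(\cdot;\tau)$. Then
$$p_{2n}(x;\mu)=p_n(x^2;\nu),\qquad p_{2n+1}(x;\mu)=x\,q_n(x^2).$$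
Indeed, the degrees and signs are right. Two polynomials of the first kind integrate to $\int p_np_m\,d\nu=\delta_{nm}$, two of the second kind to $\int q_nq_m\,t\,d\nu=\delta_{nm}$, and an even times an odd one to $0$.

**Step 4: transfer of $r_n$ from $\nu$ to $\mu$.** Since $t\ge1$ on $\operatorname{supp}\nu$, $\tau\ge\nu$. The extremal property (1) then gives $K_{n-1}(\cdot;\tau)\le K_{n-1}(\cdot;\nu)$. Let $t=x^2\in\operatorname{supp}\nu\subset[1,2]$ and $n\ge1$. Using $K_{n-1}=(1-r_n)K_n$,
$$K_{2n}(x;\mu)=K_n(t;\nu)+t\,K_{n-1}(t;\tau)\le K_n(t;\nu)\bigl[1+2(1-r_n(t;\nu))\bigr].$$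
Since $p_{2n}(x;\mu)^2=p_n(t;\nu)^2$,
$$r_{2n}(x;\mu)\ge\frac{r_n(t;\nu)}{3-2r_n(t;\nu)}.\tag{8}$$
The function $r\mapsto r/(3-2r)$ is continuous on $[0,1]$, has derivative $3/(3-2r)^2>0$, and takes the values $\frac14$ at $r=\frac12$ and $1$ at $r=1$. By Step 2, $\limsup_nr_n(x;\mu)\ge\frac14$ for every $x\in\operatorname{supp}\mu$, and $\limsup_nr_n(x;\mu)=1$ for $\mu$-a.e. $x$. So (10.4) fails at every point of $\operatorname{supp}\mu$.

**Step 5: (10.3) fails on $\operatorname{supp}\mu$.** Let $x_0\in\operatorname{supp}\mu$, so $x_0\ne0$, and suppose (10.3) holds at $x_0$. Let $Y=\{y:yx_0\le0\}$, a closed set not containing $x_0$. By the portmanteau theorem the probability measures in (10.3) give $Y$ a mass tending to $0$, that is, $\int_YK_n(x_0,y)^2d\mu(y)=o(K_n(x_0))$. Likewise $\int_YK_{n-1}(x_0,y)^2d\mu(y)=o(K_{n-1}(x_0))=o(K_n(x_0))$. Since $p_n(x_0)p_n(y)=K_n(x_0,y)-K_{n-1}(x_0,y)$ and $(u-v)^2\le2u^2+2v^2$,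
$$p_n(x_0)^2\int_Yp_n^2\,d\mu=o(K_n(x_0)).$$
But $\mu$ is even, $\mu(\{0\})=0$, and $p_n^2$ is even by Step 3, so $\int_Yp_n^2\,d\mu=\frac12$. Hence $r_n(x_0)\to0$, contradicting Step 4.

**Step 6: off the support.** If $x_0\notin\operatorname{supp}\mu$, the measures in (10.3) give no mass to a neighborhood of $x_0$, so (10.3) fails. Since (10.4) implies (10.3), (10.4) fails too. This completes the proof of Theorem 1. $\square$

## 8. Jacobi matrices with $a_n\equiv1$: eigenvalues outside the band

In Theorem 2 we may no longer place atoms where we like; only the diagonal $(b_n)$ can be chosen. The reward for $a_n\equiv1$ is that (5) makes (10.3) and (10.4) equivalent. The plan is to keep the mechanism of Section 5, splitting one atom into two halves, but to perform it by changing the diagonal far away from site $0$.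

The Jacobi matrix with $a_n\equiv1$ and bounded diagonal $(b_n)_{n\ge0}$ acts on $\ell^2(\{0,1,2,\dots\})$ by $(Ju)_n=u_{n+1}+b_nu_n+u_{n-1}$, $u_{-1}=0$. Its spectral measure $\mu$ at $\delta_0$ is determined by $\int x^kd\mu=\langle\delta_0,J^k\delta_0\rangle$. The orthonormal polynomials of $\mu$ satisfy $p_{-1}=0$, $p_0=1$,
$$p_{n+1}=(z-b_n)p_n-p_{n-1},\tag{9}$$
so $p_n$ depends only on $b_0,\dots,b_{n-1}$. All $p_n$ exist, so $\mu$ has infinite support.

**Definition.** For a finite word $w=(b_0,\dots,b_{N-1})$ of length $N=|w|\ge1$ and $V\in\{4,-4\}$, let $H_{w,V}$ be the half-line operator with diagonal $w$ followed by $V,V,V,\dots$, and let $\mu_{w,V}$ be its spectral measure at $\delta_0$. We write $V^l$ for $l$ repetitions of $V$, and $R(w,V)=\max(6,\|H_{w,V}\|)$.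

**Fact (W).** If diagonals $b^{(k)}$, uniformly bounded, agree with $b$ on initial segments of length tending to $\infty$, their spectral measures converge weakly to that of $b$. Consequently, for $w$ with entries in $[-7,7]$, closed $F$ and $\eta>0$ there is $L_0$ such that for $L\ge L_0$ every infinite continuation of $wV^L$ by entries in $[-7,7]$ has a spectral measure assigning to $F$ at most $\mu_{w,V}(F)+\eta$.

**Proof.** The number $\langle\delta_0,J^k\delta_0\rangle$ is a sum over nearest-neighbor paths of $k$ steps (staying put is allowed, with weight $b_n$) from $0$ to $0$. Such paths do not go beyond site $\lfloor k/2\rfloor$, so it depends only on $b_0,\dots,b_{\lfloor k/2\rfloor}$. Hence all moments converge, and since the supports lie in one compact set, the measures converge weakly. If the second statement failed, there would be counterexamples with $L\to\infty$; their spectral measures converge weakly to $\mu_{w,V}$, contradicting the portmanteau theorem. $\square$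

**Fact (N).** Let the diagonal of the half-line operator $J$ agree at sites $n<q_2$ with that of a half-line operator $J_1$ and at sites $n>q_1$ with that of a whole-line operator $J_2$, where $q_1\ge0$ and $q_2-q_1=l\ge1$. Then $\|J\|\le\max(\|J_1\|,\|J_2\|)+\frac{\pi^2}{4l^2}$.

**Proof.** Let $\alpha_n=0$ for $n\le q_1$, $\alpha_n=\pi/2$ for $n\ge q_2$, linear in between; put $\chi_1=\cos\alpha_n$, $\chi_2=\sin\alpha_n$. Then $\chi_1u$ lives on $n<q_2$ and $\chi_2u$ on $n>q_1$. Since $\cos\alpha_n\cos\alpha_{n+1}+\sin\alpha_n\sin\alpha_{n+1}=\cos(\alpha_{n+1}-\alpha_n)$, for real finitely supported $u$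
$$\langle u,Ju\rangle=\sum_{i=1,2}\langle\chi_iu,J_i\chi_iu\rangle+2\sum_n\bigl(1-\cos(\alpha_{n+1}-\alpha_n)\bigr)u_nu_{n+1}.$$
Here $1-\cos(\alpha_{n+1}-\alpha_n)\le\frac12\bigl(\frac\pi{2l}\bigr)^2=\frac{\pi^2}{8l^2}$ and $\sum|u_nu_{n+1}|\le\|u\|^2$, so the last term is at most $\frac{\pi^2}{4l^2}\|u\|^2$ in absolute value. The first sum is at most $\max(\|J_1\|,\|J_2\|)\bigl(\|\chi_1u\|^2+\|\chi_2u\|^2\bigr)=\max(\|J_1\|,\|J_2\|)\|u\|^2$ in absolute value. Since $J$ is self-adjoint with real entries, such $u$ determine its norm. $\square$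

**Solutions outside the band.** Let $\nu=\mu_{w,V}$. For real $z$ with $|z-V|>2$ let $\rho=\rho(z)\in(-1,1)\setminus\{0\}$ be given by $\rho+\rho^{-1}=z-V$. It is real-analytic and injective in $z$, and differentiating gives $\rho'=-\rho^2/(1-\rho^2)$. Since the diagonal of $H_{w,V}$ is $V$ from site $N$ on, (9) gives
$$p_n=A\rho^{\,n-N}+B\rho^{\,N-n}\qquad(n\ge N-1).\tag{10}$$
Here $A,B$ are real-analytic in $z$, $|z-V|>2$, as solutions of the system $A+B=p_N$, $A\rho^{-1}+B\rho=p_{N-1}$ with determinant $\rho-\rho^{-1}\ne0$.

**Eigenvalues and their masses.** $H_{w,V}$ is a finite-rank perturbation of the constant operator, whose spectrum is $[V-2,V+2]$. By Weyl's theorem its spectrum outside this band consists of isolated eigenvalues, which can accumulate only at the band. An eigenvector at $E$ must be a multiple of $(p_n(E))_{n\ge0}$, and by (10) this sequence is in $\ell^2$ exactly when $B(E)=0$. So the eigenvalues outside the band are the zeros of $B$. At such a zero $A(E)\ne0$, since otherwise $p_N=p_{N-1}=0$ and running (9) backwards would give $p_0=0$.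 Writing $K_\infty=\sum_{n\ge0}p_n^2$, the normalized eigenvector has squared component $p_0^2/K_\infty(E)$ at site $0$, so $\nu(\{E\})=1/K_\infty(E)>0$. Thus outside the band $\nu$ is purely atomic, and its atoms are exactly the eigenvalues.

**The residue identity.** Letting $y\to x$ in (4) with $a_{n+1}=1$ gives $K_n=p_{n+1}'p_n-p_n'p_{n+1}$. At a zero $E$ of $B$, with $k=n-N\ge0$, (10) gives $p_n=A\rho^k$ and $p_n'=B'\rho^{-k}+O((k+1)|\rho|^k)$; the term with $B(\rho^{-k})'$ vanishes. Inserting and letting $n\to\infty$,
$$A(E)B'(E)\bigl(\rho^{-1}-\rho\bigr)=K_\infty(E)=\frac1{\nu(\{E\})}.\tag{11}$$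
In particular $B'(E)\ne0$.

**Example.** Let $w=(b_0)$ and $c=b_0-V$. Then $p_0=1$ and $p_1=z-b_0=\rho+\rho^{-1}-c$. Solving the system with $N=1$ gives $B=(\rho^{-1}-c)/(1-\rho^2)$. So there is an eigenvalue outside the band exactly when $|c|>1$, at $\rho=1/c$, $E=V+c+1/c$. There $p_n=\rho^n$, so $K_\infty=1/(1-\rho^2)$ and $\nu(\{E\})=1-c^{-2}$. Identity (11) checks: $A=p_1=\rho$, $B'=-\rho^{-2}\rho'/(1-\rho^2)=1/(1-\rho^2)^2$, and $AB'(\rho^{-1}-\rho)=1/(1-\rho^2)$. For $b_0=0$ and $V=4$ we get $\rho=-\frac14$, $E=-\frac14$, and mass $\frac{15}{16}$.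

## 9. A resonant site splits an eigenvalue

Let $E_0$ be an atom of $\mu_{w,V}$ outside the band. We change the diagonal at one remote site $m=N+l$ from $V$ to $V+g$. The new site, seen alone on the whole line, has a bound state of its own, at some energy depending on $g$. If that energy differs from $E_0$, then for large $l$ the atom $E_0$ only moves a little and keeps almost all its mass, as part (ii) of the proof below shows, since it uses only that the factor $h$ does not vanish there. The idea is to tune $g$ so that the remote bound state has energy exactly $E_0$. Then the two states hybridize: $E_0$ is replaced by two nearby eigenvalues, each with half of the mass as seen from site $0$, and for both of them the eigenvector $p_n$ has a second bump of comparable size at site $m$. That bump is the large value of $r_m$.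

**Lemma S.** Let $N=|w|\ge1$, $\nu=\mu_{w,V}$. Let $E_0$ be an atom of $\nu$ with $|E_0-V|\ge2.7$, and $E_1,\dots,E_q$ other atoms of $\nu$ with $|E_i-V|>2$. Put $\rho_0=\rho(E_0)$, $g=\rho_0^{-1}-\rho_0$, $w'=wV^l(V+g)$, $m=N+l$, $\nu'=\mu_{w',V}$. For each $\delta>0$, if $l$ is large, then:

(i) $\nu'$ has two distinct atoms $z_\pm\in(E_0-\delta,E_0+\delta)$ with $|\nu'(\{z_\pm\})-\frac12\nu(\{E_0\})|<\delta$ and $r_m(z_\pm)>\frac13$;

(ii) for $1\le i\le q$ there is an atom $E_i'$ of $\nu'$ with $|E_i'-E_i|<\delta$ and $|\nu'(\{E_i'\})-\nu(\{E_i\})|<\delta$.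

Moreover $V+g$ lies between $V$ and $E_0$, and $R(w',V)\le R(w,V)+\pi^2/(4l^2)$ for every $l\ge1$.

**Proof.** **Step 1: the new eigenvalue equation.** For the new operator, $p_n$ is unchanged for $n\le m$, and $p_{m+1}=(\rho+\rho^{-1}-g)p_m-p_{m-1}$. The diagonal is $V$ from site $m+1$ on, so for $n\ge m$ the solution is a combination of $\rho^{n-m}$ and $\rho^{m-n}$. Thus $z$ with $|z-V|>2$ is an eigenvalue iff $p_{m+1}=\rho p_m$, i.e. $(\rho^{-1}-g)p_m=p_{m-1}$; in that case $p_{m+k}=p_m\rho^k$ for $k\ge0$. Insert $p_m=A\rho^l+B\rho^{-l}$ and $p_{m-1}=A\rho^{l-1}+B\rho^{1-l}$ from (10). The terms $A\rho^{l-1}$ cancel, and after multiplication by $\rho^l$ the equation is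
$$D_l(z):=B(z)h(z)-gA(z)\rho(z)^{2l}=0,\qquad h=\rho^{-1}-\rho-g.\tag{12}$$
By the choice of $g$, $h(E_0)=0$, and
$$h'(E_0)=-\rho'(E_0)(\rho_0^{-2}+1)=\frac{1+\rho_0^2}{1-\rho_0^2}>0.$$
Elsewhere $h\ne0$: the map $z\mapsto\rho$ is injective, and $\rho\mapsto\rho^{-1}-\rho$ is injective on $(-1,1)\setminus\{0\}$, being decreasing and positive on $(0,1)$, and decreasing and negative on $(-1,0)$. So $Bh$ has a double zero at $E_0$, and simple zeros at the other atoms.

**Step 2: two zeros near $E_0$.** Write $A_0,B_0',h_0'$ for $A(E_0),B'(E_0),h'(E_0)$ and put $t=|\rho_0|^l$. Since $lt\to0$, we have $(\rho(E_0+ts)/\rho_0)^j\to1$ uniformly for $|j|\le2l$ and $s$ in compacts: the logarithm is $O(jt|s|)$. Because $\rho_0^{2l}=t^2$,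
$$t^{-2}D_l(E_0+ts)\longrightarrow B_0'h_0's^2-gA_0\qquad\text{uniformly on compacts in }s.$$
By (11), $gA_0B_0'=1/\nu(\{E_0\})>0$. So
$$s_0:=\sqrt{\frac{gA_0}{B_0'h_0'}}>0$$
is well defined, and the limit changes sign at $\pm s_0$. Hence for large $l$ there are zeros $z_\pm=E_0+ts_\pm$ of $D_l$ with $s_\pm\to\pm s_0$ as $l\to\infty$. They are distinct, lie in $(E_0-\delta,E_0+\delta)$ and satisfy $|z_\pm-V|>2$ for large $l$, so they are eigenvalues, hence atoms of $\nu'$.

**Step 3: the masses of $z_\pm$.** At $z=z_\pm$ we have $B(z)=\pm B_0's_0t(1+o(1))$ and $|\rho(z)|^{\pm l}=t^{\pm1}(1+o(1))$. So $A(z)\rho^l\to0$ and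
$$p_m^2=\bigl(A(z)\rho^l+B(z)\rho^{-l}\bigr)^2\to B_0'^2s_0^2.$$
For the sites $N\le n\le m$, with $A,B,\rho$ taken at $z=z_\pm$,
$$\sum_{k=0}^l(A\rho^k+B\rho^{-k})^2=\sum_{k=0}^lA^2\rho^{2k}+2AB(l+1)+B^2\rho^{-2l}\,\frac{1-\rho^{2l+2}}{1-\rho^2}\to\frac{A_0^2}{1-\rho_0^2}+0+\frac{B_0'^2s_0^2}{1-\rho_0^2};$$
the middle term is $O(tl)$. The sites before give $\sum_{n<N}p_n(z_\pm)^2\to\sum_{n<N}p_n(E_0)^2$, and the sites after give $\sum_{k\ge1}p_m^2\rho^{2k}\to B_0'^2s_0^2\frac{\rho_0^2}{1-\rho_0^2}$. For the old operator $K_\infty(E_0)=\sum_{n<N}p_n(E_0)^2+\frac{A_0^2}{1-\rho_0^2}$. Adding up,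
$$\frac1{\nu'(\{z_\pm\})}=\sum_np_n(z_\pm)^2\to K_\infty(E_0)+B_0'^2s_0^2h_0'=\frac1{\nu(\{E_0\})}+gA_0B_0'=\frac2{\nu(\{E_0\})}.$$

**Step 4: the value of $r_m$ at $z_\pm$.** From the definition of $s_0$ and (11), $B_0'^2s_0^2=gA_0B_0'/h_0'=1/(h_0'\nu(\{E_0\}))$. Hence
$$r_m(z_\pm)\ge\frac{p_m^2}{\sum_np_n^2}\to\frac{B_0'^2s_0^2\,\nu(\{E_0\})}2=\frac1{2h_0'}=\frac{1-\rho_0^2}{2(1+\rho_0^2)}=\frac{\sqrt{x^2-4}}{2|x|},\qquad x=E_0-V=\rho_0+\rho_0^{-1}.$$
This limit exceeds $\frac13$ iff $9(x^2-4)>4x^2$, i.e. $5x^2>36$, and indeed $5x^2\ge5(2.7)^2=36.45$. This proves (i).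

**Step 5: the other atoms.** By (11) and Step 1, $Bh$ has a simple zero at $E_i$, $1\le i\le q$. Let $U$ be a small closed interval with $E_i$ in its interior, contained in $(E_i-\delta,E_i+\delta)\cap\{|z-V|>2\}$, containing no other atom of $\nu$, and such that $(Bh)'\ne0$ on $U$. On $U$, $|\rho|$ is bounded away from $1$, so $\rho^{2l}$ and its derivative $2l\rho^{2l-1}\rho'$ tend to $0$ uniformly, and $D_l\to Bh$ in $C^1(U)$. So for $l$ large $D_l$ has exactly one zero $E_i'$ in $U$, and it lies in the interior. Outside the band $\nu,\nu'$ are carried by eigenvalues, so $\nu'|_U$ is carried by $\{E_i'\}$, and $\nu(\partial U)=0$. By (W), $\nu'\to\nu$ weakly as $l\to\infty$, so $\nu'(\{E_i'\})=\nu'(U)\to\nu(U)=\nu(\{E_i\})$. This proves (ii).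

**Step 6: the size of the new entry and of the new operator.** The numbers $g=\rho_0^{-1}-\rho_0$ and $E_0-V=\rho_0^{-1}+\rho_0$ have the same sign and $|g|<|E_0-V|$, so $V+g$ lies between $V$ and $E_0$. For the norm apply (N) with $J=H_{w',V}$, $J_1=H_{w,V}$, $q_1=N$, $q_2=m$, and $J_2$ the whole-line operator with diagonal $V$ except $V+g$ at site $m$. The spectrum of $J_2$ is $[V-2,V+2]\cup\{E_0\}$: it is a finite-rank perturbation of the constant operator, an eigenfunction with eigenvalue outside the band must be a multiple of $\rho^{|n-m|}$, and the equation at site $m$, $2\rho+V+g=V+\rho+\rho^{-1}$, requires $\rho^{-1}-\rho=g$, i.e. $\rho=\rho_0$. So $\|J_2\|\le\max(6,|E_0|)\le R(w,V)$, because $E_0$ is an eigenvalue of $H_{w,V}$. Hence $\|H_{w',V}\|\le R(w,V)+\pi^2/(4l^2)$, and the claim for $R(w',V)$ follows. $\square$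

In the example $w=(0)$, $V=4$, $E_0=-\frac14$ we have $\rho_0=-\frac14$, $g=-\frac{15}4$, so the new site carries $\frac14$; each of the two new atoms has mass close to $\frac{15}{32}$, and the lower bound for $r_m$ found in Step 4 tends to $\frac{3.75}{8.5}\approx0.44$.

## 10. Alternating between two bands: Theorem 2

Lemma S handles only atoms well outside the band $[V-2,V+2]$. The part of the measure near the band is out of reach with this $V$. So we alternate between $V=4$ and $V=-4$: the points near one band are far from the other. Let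
$$V_s=4\ (s\text{ odd}),\quad V_s=-4\ (s\text{ even}),\qquad F_s=\{x:|x-V_s|\ge3\}.$$
Then $F_1=(-\infty,1]\cup[7,\infty)$ and $F_2=(-\infty,-7]\cup[-1,\infty)$, so $F_1\cup F_2=\mathbb R$. We build words $w_1,w_2,\dots$, each an initial segment of the next, with entries in $[-7,7]$ and $R(w_s,V_s)<7$. Start with $w_1=(0)$. The diagonal of $H_{w_1,V_1}$ has entries in $[0,4]$, so its spectrum is in $[-2,6]$ and $R(w_1,V_1)=6$.

Suppose $w_s$ is given. Write $V=V_s$, $\nu_0=\mu_{w_s,V}$.

**Step 1: list the atoms and choose the tolerances.** Let $E_1,\dots,E_k$ ($k\ge0$) be the atoms of $\nu_0$ in $F_s$. They are finitely many, being isolated eigenvalues in a bounded set at positive distance from the band. Outside the band $\nu_0$ is purely atomic, so $\nu_0(F_s)=\sum_i\nu_0(\{E_i\})$. Choose $\delta\in(0,0.1)$ such that the intervals $[E_i-\delta,E_i+\delta]$ are disjoint and contain no other atoms of $\nu_0$. Put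
$$F'=F_s\cup\bigcup_i[E_i-\delta,E_i+\delta],$$
a closed set. Its points are at distance at least $2.9$ from $V$, so $\nu_0$ is purely atomic on it and $\nu_0(F')=\nu_0(F_s)$. Fix $\eta>0$ with $(k+1)\eta\le2^{-s-1}$.

**Step 2: split all $k$ atoms, one after the other.** Apply Lemma S $k$ times, with lengths $l_1,\dots,l_k$ chosen successively. In the $i$-th application the atom $E_0$ of the lemma is the current descendant of $E_i$. The other tracked atoms, moved by part (ii), are the descendants of $E_j$ for $j>i$ and the already created pairs for $j<i$. The $i$-th application, to the current word of length $N_i$, yields an index $m_i=N_i+l_i$ and a new word of length $m_i+1$. Hence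
$$|w_s|<m_1<m_2<\cdots<m_k.$$
In each application we take the tolerance of Lemma S small enough, and then $l_i$ large enough, to keep the following.

- Every descendant of $E_j$ stays in the open interval $(E_j-\delta,E_j+\delta)$, hence at distance at least $2.9$ from $V$, and the two members of each pair stay distinct.
- For each already created pair $j$, the inequality $r_{m_j}>\frac13$ continues to hold at both (moving) members of the pair. This is an open condition on the point, because $p_{m_j}$ and $K_{m_j}$ depend only on $b_0,\dots,b_{m_j-1}$, which are not changed later.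
- $R<7$ for all words; this is possible since the increase is at most $\pi^2/(4l_i^2)$. Then every new entry $V+g$, lying between $V$ and a point of modulus less than $7$, lies in $[-7,7]$.
- The total mass of the two final descendants of $E_j$ is at least $\nu_0(\{E_j\})-\eta$. Tolerance $\eta/(2k)$ in each application suffices: the error is at most one tolerance in each of the $j-1$ applications before the splitting, two in the splitting, and two in each of the $k-j$ applications after it, in total $2k-j+1\le2k$.
- $l_1\ge L_0$, where $L_0$ is given by (W) for $w_s,V,F',\eta$.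

**Step 3: almost all mass of $F_s$ now sits on good atoms.** The result is a word $w'$ (with $w'=w_s$ if $k=0$) such that $\nu'=\mu_{w',V}$ has $2k$ atoms $z_{i,\pm}\in(E_i-\delta,E_i+\delta)\subset F'$ with $r_{m_i}(z_{i,\pm})>\frac13$ and $\nu'(\{z_{i,+},z_{i,-}\})\ge\nu_0(\{E_i\})-\eta$. Also $\nu'(F')\le\nu_0(F')+\eta$: for $k\ge1$ the diagonal of $H_{w',V}$ continues $w_sV^{l_1}$ with entries in $[-7,7]$, so (W) applies, and for $k=0$ it is trivial. Since $\nu_0(F')=\sum_i\nu_0(\{E_i\})$,
$$\nu'\bigl(F_s\setminus\{z_{i,\pm}\}\bigr)\le\nu'(F')-\sum_i\nu'(\{z_{i,+},z_{i,-}\})\le(k+1)\eta\le2^{-s-1}.$$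

**Step 4: make this robust under all later changes.** Let $C_s$ be a finite union of small closed intervals about the $z_{i,\pm}$, having them in the interior, such that each $x\in C_s$ satisfies $r_{m_i}(x)>\frac13$ for some $i$; this is possible by continuity. By (W) applied to $w'$ and the closed set $F_s\setminus\operatorname{int}C_s$, for all large $L$ every infinite continuation of $w_{s+1}:=w'V^L$ with entries in $[-7,7]$ has a spectral measure $\mu$ with
$$\mu(F_s\setminus C_s)\le2^{-s}.\tag{13}$$

**Step 5: switch to the other band.** Apply (N) to $J=H_{w_{s+1},V_{s+1}}$ with $J_1=H_{w',V}$, $q_1=|w'|$, $q_2=|w'|+L$, and $J_2$ the whole-line operator with diagonal $V$ at sites $n<q_2$ and $V_{s+1}$ at sites $n\ge q_2$. The diagonal of $J_2$ takes the values $\pm4$, so $\|J_2\|\le6$. Hence $R(w_{s+1},V_{s+1})\le R(w',V)+\pi^2/(4L^2)<7$ for large $L$. Fix $L\ge1$ satisfying this and (13), and continue inductively.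

**Step 6: conclusion.** Let $(b_n)$ be the infinite sequence so obtained; $|b_n|\le7$. Let $\mu$ be its spectral measure, which has compact, infinite support. The sequence continues every $w_{s+1}$, so (13) holds for this $\mu$ and all $s$. The functions $r_{m_i}$ of stage $s$ are those of $\mu$, because they depend only on $b_0,\dots,b_{m_i-1}$, and their indices exceed $|w_s|$, which tends to infinity with $s$. By (13) and Borel–Cantelli over odd $s$, $\mu$-a.e. $x\in F_1$ lies in $C_s$ for all large odd $s$, hence $r_n(x)>\frac13$ for infinitely many $n$. Using even $s$, the same holds for $\mu$-a.e. $x\in F_2$. Since $F_1\cup F_2=\mathbb R$, $\limsup_nr_n(x)\ge\frac13$ for $\mu$-a.e. $x$, and (10.4) fails $\mu$-a.e.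

If (10.3) held at such an $x$, then, $\operatorname{supp}\mu$ being compact, the left side of (5) would tend to $0$. With $a_{n+1}=1$ and both terms on the right nonnegative, this forces $r_n(x)\to0$, a contradiction. So (10.3) fails $\mu$-a.e. as well, and Theorem 2 is proved. $\square$
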